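# Sphere packings of the cubic lattice accumulate at a single point

## 1. Packings of a ray and of the cubic lattice

Place a closed ball of radius $\tfrac12$ at every point of $\mathbb Z^3$. Two of these balls touch exactly when their centers are at distance $1$, and no interiors overlap. The centers leave every bounded set, so if they accumulate anywhere, it is only at $\infty$.

The accumulation point can be moved. Let $q=(\tfrac12,\tfrac12,\tfrac12)$. Its nearest lattice points are at distance $\tfrac{\sqrt3}2>\tfrac12$, so $q$ lies in no ball. Apply the inversion $x\mapsto q+(x-q)/|x-q|^2$. A ball of radius $\frac12$ whose center $v$ is at distance $\rho=|v-q|$ from $q$ meets the line through $q$ and $v$ in a diameter, at distances $\rho-\frac12$ to $\rho+\frac12$ from $q$. This diameter goes to the segment at distances from $1/(\rho+\frac12)$ to $1/(\rho-\frac12)$. So the image is the ball with center $q+(v-q)/(\rho^2-\frac14)$ and radius $\frac12/(\rho^2-\frac14)$. The eight balls nearest to $q$, with $\rho^2=\frac34$, become the balls of radius $1$ centered at $q+(\pm1,\pm1,\pm1)$. All the others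 are packed around and between them, with radii of order $\rho^{-2}$, and they converge to $q$. The tangencies are unchanged, so again we have a packing of the cubic lattice, and its only accumulation point is $q$.

Now replace the lattice by an infinite path with one end, $0,1,2,\dots$, with consecutive integers joined. Its balls need not converge. Put all centers in one plane. For $k\ge1$ let $d_k=2^{-k-2}$ and let row $k$ consist of the balls of diameter $d_k$ centered at $(id_k,2^{-k})$, $0\le i\le 2^{k+2}$, so that row $k$ is a chain of tangent balls from above $x=0$ to above $x=1$. Join row $k$ to row $k+1$ along the vertical line $x=1$ if $k$ is odd, and $x=0$ if $k$ is even. The two end balls have centers at vertical distance $2^{-k-1}=2d_k$ and radii $d_k/2$ and $d_k/4$. The gap is $2d_k-\frac{d_k}2-\frac{d_k}4=\frac54d_k$, and five balls of diameter $d_k/4$ fill it exactly.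

There are no other tangencies. Consecutive rows are at distance $2d_k>\frac{d_k}2+\frac{d_k}4$. The second ball of row $k$ (seen from the corner) and the first connecting ball have centers at distance $d_k\sqrt{1+(5/8)^2}>d_k$, while the sum of the radii is $\frac58d_k$. At row $k+1$, with $\delta=d_k/2$, the corresponding distance is $\delta\sqrt{1+(3/4)^2}=\frac54\delta$ and the sum of the radii is $\frac34\delta$. The connecting columns alternate sides. So this is a packing of the ray. The rows sink to height $0$ and become ever finer, so every point of $[0,1]\times\{0\}$ is an accumulation point.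

The ray and $\mathbb Z^3$ both have only one end: remove finitely many vertices, and a single infinite component remains. So one-endedness is not what kept the two lattice packings together. Can some clever packing of $\mathbb Z^3$ behave like the ray?

**Definition (packing).** A graph $G$ is packed in $\mathbb R^d$ if it is the tangency graph of a collection of closed $d$-dimensional balls with pairwise disjoint interiors: balls correspond to vertices, and two vertices are adjacent exactly when their balls are tangent. The collection is a packing of $G$.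

**Definition (accumulation point).** $\mathbb Z^3$ also denotes the graph on the integer points with edges between points at Euclidean distance $1$. An accumulation point of a packing is an accumulation point of the set of centers in the one-point compactification $\mathbb R^3\cup\{\infty\}$. We say that balls $B_v$ converge to $p\in\mathbb R^3\cup\{\infty\}$ as $v\to\infty$ if every neighborhood of $p$ contains all but finitely many of them.

The problem, from Itai Benjamini and Nicolas Curien, "On limits of Graphs Sphere Packed in Euclidean Space and Applications", arXiv:0907.2609 (2009), is to show that a packing of $\mathbb Z^3$ in $\mathbb R^3$ has at most one accumulation point. The answer is affirmative.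

**Theorem 1.** In any packing $(B_v)_{v\in\mathbb Z^3}$ of $\mathbb Z^3$ in $\mathbb R^3$, the balls $B_v$ converge, as $v\to\infty$, to a single point of $\mathbb R^3\cup\{\infty\}$. So the set of centers has exactly one accumulation point.

One case is immediate. If all radii are at least some $\rho>0$, a bounded region contains only finitely many centers, because the balls occupy disjoint volume, and the only accumulation point is $\infty$. The difficulty is with small balls.

## 2. Deleted vertices and finite boxes

Two more general statements will be proved, and Theorem 1 will be read off from the first.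

A square is a 4-cycle of $\mathbb Z^3$; every 4-cycle is the boundary of a unit lattice square. For points $x$ of the index space ($\mathbb Z^3$, or the $\mathbb R^3$ containing it), $|x|$ is the $\ell^\infty$-norm. For points of the space containing the balls, $|x|$ is the Euclidean norm. This double use causes no confusion, since we always know in which space we are.

**Theorem 2.** Let $F\subset\mathbb Z^3$ be finite and let $(B_v)_{v\in\mathbb Z^3\setminus F}$ be closed balls in $\mathbb R^3$ with disjoint interiors such that

* (i) adjacent $u,v$ have tangent balls (extra tangencies allowed);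
* (ii) (NL) there are no two vertex-disjoint squares $Q,Q'$ such that every ball of $Q$ is tangent to every ball of $Q'$.

Then, as $v\to\infty$, the $B_v$ converge to a single point of $\mathbb R^3\cup\{\infty\}$.

**Theorem 3.** There is an absolute $C$ such that if $c_0\in\mathbb Z^3$, $R\ge1$ and $(B_v)_{|v-c_0|\le2R}$ are closed balls in $\mathbb R^3$ with disjoint interiors satisfying (i), (ii) on the box $\{|v-c_0|\le2R\}$, with radii $r_v$, then
$$\operatorname{diam}\{\text{centers of }B_v:\ |v-c_0|\le R\}\le C\Big(\sum_{|v-c_0|\le2R}r_v^3\Big)^{1/3}.$$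

Condition (NL) is automatic for a packing of $\mathbb Z^3$. Otherwise two adjacent vertices of $Q$ and one of $Q'$ would have pairwise tangent balls. In a packing tangent means adjacent, so this would be a triangle in the bipartite graph $\mathbb Z^3$. Hence Theorem 1 is Theorem 2 with $F=\emptyset$, together with a remark on centers made at the end.

**Standing setting.** From now on $D\subset\mathbb Z^3$, and $(B_v)_{v\in D}$ are closed balls in $\mathbb R^3$ with disjoint interiors satisfying (i), (ii) on $D$. The center of $B_v$ is $f(v)$ and its radius is $r_v$. An edge $uv$ is mapped to the segment $[f(u),f(v)]$, which passes through the tangency point and has length $r_u+r_v$. For a path, cycle or mod 2 chain $\gamma$ of edges, $f(\gamma)$ is its image. Paths are lattice paths, $c,c',c_0$ are lattice points, and $n,t,L,j,l$ are integers. For a center $c$ put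
$$S_t=S_t(c)=\{v\in\mathbb Z^3:|v-c|=t\}.$$
This is a cubical sphere; for instance $S_1$ has $26$ points, and in general $|S_t|=(2t+1)^3-(2t-1)^3=24t^2+2$ for $t\ge1$. By $f(S_t)$ we mean the finite set of centers. When $S_t\subset D$ put
$$e_t=\sum_{v\in S_t}r_v^3,\qquad \omega_t=\operatorname{diam}f(S_t).$$
$C$ denotes an absolute constant that may change from line to line; $C_1,C_2,\dots$ are fixed ones.

## 3. Length against volume on cubical spheres

The sum of the $r_v^3$ is, up to a factor, volume, and volume is something we can bound. Sums of $r_v$ along paths control distances: a path with vertices $v_1,\dots,v_M$ has an image of length at most $2\sum_i r_{v_i}$. The bridge between the two is Hölder's inequality with exponents $\frac32$ and $3$: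
$$\sum_vp_vr_v\le\Big(\sum_vp_v^{3/2}\Big)^{2/3}\Big(\sum_vr_v^3\Big)^{1/3}.\tag{1}$$
With $p_v=1$ on $M$ vertices this reads $\sum r_v\le M^{2/3}(\sum r_v^3)^{1/3}$. If $p_v$ bounds the probability that a random path visits $v$, the left side bounds the expected value of $\sum r_v$ along the path. So we want random paths that are as spread out as possible.

**Definition (Pólya walk).** The 2-color walk starts at $(0,0)$; from $(i,j)$ with $i+j=s$ it goes to $(i+1,j)$ with probability $\frac{i+1}{s+2}$, otherwise to $(i,j+1)$. The 3-color walk starts at $(0,0,0)$; from $(i_1,i_2,i_3)$ with $i_1+i_2+i_3=s$ it increases $i_a$ by $1$ with probability $\frac{i_a+1}{s+3}$.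

After $s$ steps the walk is uniform on its level. For two colors, level $0$ is a single point. If the walk is uniform on the $s+1$ points of level $s$, then a point $(i,j)$ of level $s+1$ is reached with probability $\frac1{s+1}\big(\frac i{s+2}+\frac j{s+2}\big)=\frac1{s+2}$. (For instance, $(2,0)$ has probability $\frac12\cdot\frac23=\frac13$.) For three colors there are $\binom{s+2}2$ points of level $s$, and a point of level $s+1$ is reached with probability
$$\frac2{(s+1)(s+2)}\sum_a\frac{i_a}{s+3}=\frac2{(s+2)(s+3)}.$$

**Lemma 4.** If $t\ge1$ and $S_t\subset D$, then $\omega_t\le C_1(te_t)^{1/3}$.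

*Proof.* Let $c=0$. The plan is to find three cheap loops on the sphere that meet each other, and to connect every point of the sphere to one of them cheaply.

**Step 1: three short loops.** For $a\in\{1,2,3\}$ and $|s|<t$ the loop $\{v\in S_t:v_a=s\}$ has $8t$ vertices. For fixed $a$ there are $2t-1\ge t$ such loops, and they are disjoint. So one of them, call it $\gamma_a$, at $s=s_a$, has $\sum_{\gamma_a}r_v^3\le e_t/t$. By (1) its centers have diameter at most
$$2\sum_{\gamma_a}r_v\le2(8t)^{2/3}(e_t/t)^{1/3}=8(te_t)^{1/3}.$$
The loops meet pairwise, for example $(s_1,s_2,t)\in\gamma_1\cap\gamma_2$. Hence the centers of $\gamma_1\cup\gamma_2\cup\gamma_3$ form a set of diameter at most $16(te_t)^{1/3}$.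

**Step 2: from a point to a loop.** Let $u\in S_t$ lie on a face $\{v_a=\pm t\}$, let $b,d$ be the other two indices, and describe points of the face by $(v_b,v_d)\in[-t,t]^2$. Choose signs $\sigma_1,\sigma_2$ such that $(u_b+\sigma_1i,u_d+\sigma_2j)\in[-t,t]^2$ for $0\le i,j\le t$ (move toward the far side). Run the 2-color walk for $t$ steps in these coordinates, starting at $u$. The $b$-coordinate of its endpoint is uniform on $t+1$ values. From there go straight in the $d$-direction within the face to $v_d=s_d$, that is, to $\gamma_d$.

The first part visits $w$ with probability at most $p_1(w)$, where $p_1=\frac1{s+1}$ at level $s\le t$ and $p_1=0$ off the range of the walk. The straight part visits $w$ with probability at most $p_2(w)=\frac1{t+1}$, for $w$ on the face. Level $s$ has $s+1$ points and the face has $(2t+1)^2$ points, so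
$$\sum p_1^{3/2}\le\sum_{s\le t}(s+1)^{-1/2}\le2\sqrt{t+1},\qquad\sum p_2^{3/2}\le(2t+1)^2(t+1)^{-3/2}\le4\sqrt{t+1}.$$
By (1) the expected length of the image is at most
$$2\big[(2\sqrt{t+1})^{2/3}+(4\sqrt{t+1})^{2/3}\big]e_t^{1/3}\le2\cdot5(t+1)^{1/3}e_t^{1/3}\le14(te_t)^{1/3}.$$
Some outcome is at most the average, so $f(u)$ is within $14(te_t)^{1/3}$ of a center of $\gamma_1\cup\gamma_2\cup\gamma_3$. Together with Step 1, $C_1=2\cdot14+16=44$ works. $\square$

As a check of the order of magnitude, take the inverted lattice of Section 1 and $c=0$. For $v\in S_t$ with $t\ge2$, $\rho$ is of order $t$, so $r_v$ is of order $t^{-2}$, $e_t$ of order $t^{2}t^{-6}=t^{-4}$, and $(te_t)^{1/3}$ of order $1/t$. This is indeed the order of $\omega_t$: the centers lie at distance of order $1/t$ from $q$, and those of $(\pm t,0,0)$ lie on opposite sides of $q$ in the first coordinate.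

**Lemma 5.** If $1\le t\le t'\le4t$ and $\{t\le|v-c|\le t'\}\subset D$, then
$$\operatorname{dist}(f(S_t),f(S_{t'}))\le4\Big(\sum_{s=t}^{t'}e_s\Big)^{1/3}.$$

*Proof.* For $|y_1|,|y_2|\le t$ the column $c+\{(s,y_1,y_2):t\le s\le t'\}$ joins $S_t$ to $S_{t'}$, its point with first coordinate $s$ lies in $S_s$, and it has at most $3t+1$ vertices. There are $(2t+1)^2$ such columns and they are disjoint. By (1) the average length of their images is at most
$$\frac{2}{(2t+1)^2}\sum r_v\le\frac2{(2t+1)^2}\big((2t+1)^2(3t+1)\big)^{2/3}\Big(\sum e_s\Big)^{1/3}=2\Big(\frac{3t+1}{2t+1}\Big)^{2/3}\Big(\sum e_s\Big)^{1/3}\le4\Big(\sum e_s\Big)^{1/3}.\qquad\square$$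

**Dyadic notation.** Fix $c$. For $I_j=\{2^j,\dots,2^{j+1}-1\}$, when the spheres $S_t$ with $t\in I_j$ lie in $D$, put
$$E_j=\sum_{t\in I_j}e_t,\qquad G_j=\{t\in I_j:te_t\le4E_j\}.$$
Since $\sum_{t\in I_j}te_t\le2^{j+1}E_j$, fewer than $2^{j-1}$ of the $2^j$ integers $t\in I_j$ are excluded from $G_j$. So $|G_j|\ge2^{j-1}$: at least half of the spheres are good. Fix $t_j\in G_j$ and $y_j\in f(S_{t_j})$. Put $C_2=2\cdot4^{1/3}C_1+4$ and $\eta_j=C_2E_j^{1/3}$. Then
$$f(S_t)\subset\bar B(y_j,\eta_j)\quad(t\in G_j),\qquad|y_{j+1}-y_j|\le\eta_j+\eta_{j+1}.\tag{2}$$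
Indeed, for $t\in G_j$ Lemma 4 gives $\omega_t\le C_1(4E_j)^{1/3}$. Lemma 5, applied to the pair $t,t_j$, gives $\operatorname{dist}(f(S_t),f(S_{t_j}))\le4E_j^{1/3}$. So every point of $f(S_t)$ is within $\omega_t+4E_j^{1/3}+\omega_{t_j}\le\eta_j$ of $y_j$. For the second part use $t_{j+1}<2^{j+2}\le4t_j$ and Lemma 5 again:
$$|y_{j+1}-y_j|\le\omega_{t_j}+4(E_j+E_{j+1})^{1/3}+\omega_{t_{j+1}}\le\eta_j+\eta_{j+1},$$
as $(a+b)^{1/3}\le a^{1/3}+b^{1/3}$. In particular $\omega_t\le2\eta_j$ for $t\in G_j$.

How far does this bring us? Suppose that all balls lie in the unit ball, a reduction made in Section 10. Then $\sum_jE_j\le1$, so $\eta_j\to0$: good spheres have small images, and successive $y_j$ get closer and closer. To conclude that $y_j$ converges we would sum (2), and this needs $\sum_jE_j^{1/3}<\infty$. We know only $\sum_jE_j<\infty$; for all that (2) says, $E_j$ could be of order $j^{-2}$, and then $\sum E_j^{1/3}$ diverges. If, say, $r_v\le C|v|^{-1-\delta}$ with $\delta>0$, then $E_j\le C2^{-3\delta j}$ and all is well. In general the images of the spheres may shrink and still drift.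

Better bookkeeping with the same inequality does not help. Let $r(v)=\frac1{|v|\Lambda}$ for $n\le|v|\le L$, where $n\ge1$ and $\Lambda=\sum_{s=n}^L\frac1s$. A path from $S_n(0)$ to $S_L(0)$ passes through every sphere in between, so $\sum r(v)\ge1$ along each such path. Yet
$$\sum_vr(v)^3=\Lambda^{-3}\sum_{s=n}^L\frac{24s^2+2}{s^3}\le26\Lambda^{-2},$$
which tends to $0$ as $L\to\infty$. So an argument that uses only that path lengths are bounded by $2\sum r_v$ and that $\sum r_v^3$ is small cannot bound the distance from $f(S_n)$ to $f(S_L)$. It has to use that the weights come from balls in $\mathbb R^3$.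

What can be used is this. Suppose the spheres do drift: $f(S_t)$ is a small cluster, while $f(S_n)$ and $f(S_L)$, for some $n<t<L$, are far from it. A thick lattice shell is then squeezed through a small place. We shall show, by linking numbers, that all paths from $S_n$ to $S_L$ must then go through one single 4-cycle of balls of $S_t$. If this happens for many $t$, the bottlenecks cost too much.

## 4. Two rings of four balls

We need the following standard tools. A closed ball of $S^3=\mathbb R^3\cup\{\infty\}$ is a closed Euclidean ball, or a closed half-space with $\infty$, or the complement of an open Euclidean ball, with $\infty$. Möbius maps permute these balls and preserve tangency. For disjoint mod 2 cycles $\mathrm{lk}$ is the mod 2 linking number. It is symmetric and additive in each argument, it vanishes if one cycle bounds in the complement of the other, and for closed curves it does not change when one is moved by a homotopy in the complement of the other. For a simple closed curve in $S^3$ it is preserved by homeomorphisms of $S^3$, and if $\Gamma$ is a line, then $\mathrm{lk}(\Gamma\cup\{\infty\},\gamma)$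 is the mod 2 winding number of the projection of $\gamma$ along $\Gamma$. For example, the $z$-axis and the unit circle of the $xy$-plane have linking number $1$.

**Lemma 6.** Three closed balls of $S^3$ with disjoint interiors, no two of them complementary, have no common point.

*Proof.* A common point is interior to none of them. Send it to $\infty$ by a Möbius map. The balls become three half-spaces with disjoint interiors. Two half-spaces with disjoint interiors have opposite outer normals, and three vectors cannot be pairwise opposite. $\square$

Euclidean balls are never complementary. So the tangency points on one ball are distinct, and none of them lies in a third ball. It follows that $f$ embeds the graph spanned by $D$. Indeed, the segment $[f(u),f(v)]$ is a radius of $B_u$ followed by a radius of $B_v$, and it lies in $\operatorname{int}B_u\cup\operatorname{int}B_v$ except for the tangency point. A point in the interior of one ball lies in no other ball. So two such segments can meet only at a tangency point that lies in three balls, which is impossible, or inside a common ball $B_u$, where two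 different radii meet only at the center.

**Definition (core curve).** Let $b_1,\dots,b_4$ be a cyclically tangent quadruple of balls with disjoint interiors. A core curve consists of simple arcs $\kappa_i$ from $b_{i-1}\cap b_i$ to $b_i\cap b_{i+1}$, each contained in $\operatorname{int}b_i$ except for its ends.

For a square $Q\subset D$, the polygon $f(Q)$ is a core curve of its four balls. Consider two quadruples with all eight interiors disjoint. Their core curves are disjoint: a common point could be interior to no ball, so it would be a tangency point of the first quadruple lying in a ball of the second, against Lemma 6. Any two choices of $\kappa_i$ are homotopic, with ends fixed, inside $\operatorname{int}b_i$ together with the two ends, and this set avoids the other core curve, for the same reasons. So the linking number of the two core curves does not depend on the choices, and it is Möbius invariant.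

Can two such rings be linked? Here is a case. Let $b_1=\{h\le0\}$ and $b_2=\{h\ge1\}$ in coordinates $(x,h)\in\mathbb R^2\times\mathbb R$. Let $b_3,b_4$ have radius $\frac14$ and centers $(0,\frac34),(0,\frac14)$. Let $b_1',\dots,b_4'$ have radius $\frac12$, height $\frac12$, and $x$-coordinates $(\pm\frac1{\sqrt2},0)$ and $(0,\pm\frac1{\sqrt2})$ in cyclic order. Consecutive $b_j'$ are at distance $1$, hence tangent. Opposite ones are at distance $\sqrt2>1$. All touch both planes, and the distance to the centers of $b_3,b_4$ is $\sqrt{\frac12+\frac1{16}}=\frac34=\frac12+\frac14$, so all touch $b_3$ and $b_4$. The second ring winds once around the vertical axis, which is a core curve of the first. So linked rings exist, but here every ball of one ring touches every ball of the other. This always happens.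

**Lemma 7.** Let $b_1,\dots,b_4$ and $b_1',\dots,b_4'$ be cyclically tangent quadruples of balls, the eight balls having disjoint interiors. If the core curves have odd linking number, every $b_i$ is tangent to every $b_j'$. Consequently, by (NL), $\mathrm{lk}(f(Q),f(Q'))=0$ for any vertex-disjoint squares $Q,Q'\subset D$.

*Proof.* **Step 1: make the first core curve a straight line.** Apply a Möbius map sending $b_1\cap b_2$ to $\infty$. By Lemma 6 no other ball contains $\infty$. After a similarity $b_1=\{h\le0\}$, $b_2=\{h\ge1\}$, and the other balls are ordinary balls in the slab $0\le h\le1$. Let $b_3,b_4$ have radii $\alpha,\beta$. As $b_3$ is tangent to $b_2$, its center is $(e,1-\alpha)$. As $b_4$ is tangent to $b_1$, its center is, after a translation, $(0,\beta)$. Tangency of $b_3$ and $b_4$ means $|e|^2+(1-\alpha-\beta)^2=(\alpha+\beta)^2$, that is,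
$$|e|^2=2\alpha+2\beta-1\ (\ge0).$$
The tangency points
$$b_1\cap b_4=(0,0),\qquad b_3\cap b_4=(0,\beta)+\tfrac\beta{\alpha+\beta}(e,1-\alpha-\beta)=\tfrac\beta{\alpha+\beta}(e,1),\qquad b_2\cap b_3=(e,1)$$
lie on the line $\Gamma=\{(se,s)\}$. So $\Gamma\cup\{\infty\}$ consists of a ray in $b_1$, a chord of $b_4$, a chord of $b_3$ and a ray in $b_2$, and is a core curve of the first quadruple.

**Step 2: inequalities for one ball of the second ring.** Let a ball $b_j'$ have center $(x,h)$ and radius $r$. It lies in the slab, and its interior is disjoint from those of $b_3$ and $b_4$: $|x-e|^2+(h-1+\alpha)^2\ge(r+\alpha)^2$ and $|x|^2+(h-\beta)^2\ge(r+\beta)^2$. Expanding,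
$$r\le h\le1-r,\qquad|x-e|^2\ge r^2-(1-h)^2+2\alpha(r+1-h),\qquad|x|^2\ge r^2-h^2+2\beta(r+h),\tag{3}$$
with equality in the last two exactly when $b'_j$ is tangent to $b_3$, respectively $b_4$.

**Step 3: consecutive balls make an angle of at most $\pi/2$ around $\Gamma$.** Put $\xi=x-he$; the linear map $(x,h)\mapsto x-he$ has $\Gamma$ as the preimage of $0$. Let $b',b''$ be consecutive in the second ring, with data $x',h',r'$ and $x'',h'',r''$. Use $|x'-x''|^2=(r'+r'')^2-(h'-h'')^2$ (tangency) and $2x\cdot e=|x|^2+|e|^2-|x-e|^2$ in $2\xi'\cdot\xi''=2x'\cdot x''-2h''x'\cdot e-2h'x''\cdot e+2h'h''|e|^2$. This gives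
$$\begin{aligned}2\xi'\cdot\xi''={}&(1-h'')|x'|^2+h''|x'-e|^2+(1-h')|x''|^2+h'|x''-e|^2\\&+(h'-h'')^2-(r'+r'')^2-|e|^2(h'+h''-2h'h'').\end{aligned}\tag{4}$$
The weights $h',h'',1-h',1-h''$ are positive, so we may insert the lower bounds (3), and $|e|^2=2\alpha+2\beta-1$. The terms without $\alpha,\beta$ are
$$(r'^2-h'^2-h''+2h'h'')+(r''^2-h''^2-h'+2h'h'')+(h'-h'')^2-(r'+r'')^2+(h'+h''-2h'h'')=-2r'r''.$$
The first bracket is $(1-h'')(r'^2-h'^2)+h''(r'^2-(1-h')^2)$, and the second is the same with the primes exchanged. The coefficient of $2\beta$ is
$$(1-h'')(r'+h')+(1-h')(r''+h'')-(h'+h''-2h'h'')=(1-h'')r'+(1-h')r'',$$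
and that of $2\alpha$ is
$$h''(r'+1-h')+h'(r''+1-h'')-(h'+h''-2h'h'')=h''r'+h'r''.$$
With $h\ge r$ and $1-h\ge r$ for both balls we obtain
$$2\xi'\cdot\xi''\ge-2r'r''+2\beta\big[(1-h'')r'+(1-h')r''\big]+2\alpha\big[h''r'+h'r''\big]\ge2r'r''(2\alpha+2\beta-1)\ge0.\tag{5}$$

**Step 4: a turn of $2\pi$ forces equality everywhere.** The polygon through the centers of the $b_j'$ is a core curve, so it is disjoint from $\Gamma$, and its image is a closed polygon $\xi_1\xi_2\xi_3\xi_4$ in the plane avoiding $0$. The linking number is the winding number of this polygon about $0$, mod 2. By (5) each of the four signed angles from $\xi_j$ to $\xi_{j+1}$ has absolute value at most $\pi/2$. If the linking number is odd, the winding number is nonzero, so the angles sum to at least $2\pi$ in absolute value, and all four equal $\pi/2$ in absolute value. Then $\xi'\cdot\xi''=0$ for every consecutive pair, and all inequalities used are equalities. As $\alpha,\beta,r',r''>0$, equality in (5) gives $1-h''=r''$ and $h''=r''$, and likewise for $b'$; so each ball touches $b_1$ and $b_2$. As the weights in (4) are positive, the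 last two inequalities in (3) are equalities; so each ball touches $b_3$ and $b_4$.

**Step 5: squares.** If $Q,Q'\subset D$ are vertex-disjoint squares with odd $\mathrm{lk}(f(Q),f(Q'))$, all balls of $Q$ would be tangent to all balls of $Q'$, contrary to (NL). $\square$

## 5. Squares do not link lattice cycles in a cubical shell

Lemma 7 concerns two squares. We need the same for a square and a longer cycle, so we fill the cycle with squares that stay away from the first square. This is possible with one extra layer of room on each side.

**Lemma 8.** Let $n\ge2$, $L>n$, $K=\{x\in\mathbb R^3:n-1\le|x-c|\le L+1\}$, $K\cap\mathbb Z^3\subset D$. Let $Q$ be a square with vertices in $\{n\le|x-c|\le L\}$ and $\gamma$ a mod 2 cycle of lattice edges in $K$ avoiding the vertices of $Q$. Then $\mathrm{lk}(f(Q),f(\gamma))=0$.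

*Proof.* Let $c=0$. The following remark will be used three times.

$(*)$ If an interval $[p,q]$ with $q-p\le1$ meets an open interval $(\alpha,\beta)$ with $\beta-\alpha\ge2$, then $p$ or $q$ lies in $(\alpha,\beta)$. Otherwise $p\le\alpha$ and $q\ge\beta$, so $q-p\ge2$.

**Step 1: a box around $Q$ inside $K$.** Let $\hat Q$ be the closed unit square bounded by $Q$. Then $\hat Q\subset\{n\le|x|\le L\}$. The upper bound is convexity. If $\hat Q$ met $(-n,n)^3$, then, $\hat Q$ being a product of intervals of length at most $1$, $(*)$ in each coordinate would give a vertex of $Q$ in $(-n,n)^3$, contrary to assumption. Hence $N=\hat Q+[-1,1]^3\subset K$. This $N$ is a box with integer vertices and sides $2,3,3$, and its interior lattice points are exactly the vertices of $Q$. For example, with $n=2$ and $\hat Q=\{2\}\times[0,1]^2$ we get $N=[1,3]\times[-1,2]^2$, with interior lattice points $(2,0,0),(2,1,0),(2,0,1),(2,1,1)$.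

**Step 2: removing the box removes exactly the cells touching $Q$.** By $(*)$ in each coordinate, a closed lattice cell meeting $\operatorname{int}N$ has a vertex in $\operatorname{int}N$, that is, a vertex of $Q$. Moreover $\operatorname{int}N$ is open and a union of relatively open lattice cells. So $K'=K\setminus\operatorname{int}N$ is a cubical subcomplex of $K$; its cells have no vertex in $Q$, and every cell of $K$ without a vertex in $Q$ belongs to $K'$. In particular $\gamma$ lies in $K'$.

**Step 3: $\gamma$ bounds in $K'$.** We have $K\cong S^2\times[0,1]$, as $n-1\ge1$, so $H_1(K;\mathbb Z_2)=0$. Also $K=K'\cup N$ and $K'\cap N=\partial N\cong S^2$. The Mayer–Vietoris sequence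
$$H_1(\partial N;\mathbb Z_2)\to H_1(K';\mathbb Z_2)\oplus H_1(N;\mathbb Z_2)\to H_1(K;\mathbb Z_2)$$
has vanishing outer terms, so $H_1(K';\mathbb Z_2)=0$. Hence $\gamma=\sum_i\partial Q_i$ with squares $Q_i$ of $K'$, and these are vertex-disjoint from $Q$. Their vertices lie in $D$. By Lemma 7, $\mathrm{lk}(f(Q),f(\gamma))=\sum_i\mathrm{lk}(f(Q),f(\partial Q_i))=0$. $\square$

## 6. A subdivided $K_6$ and a bottleneck square

The topological input that forces some linking is the Conway–Gordon–Sachs theorem (J. H. Conway, C. McA. Gordon, *J. Graph Theory* 7 (1983) 445–453; also H. Sachs, 1983): for every PL embedding of the complete graph $K_6$ in $\mathbb R^3$, the sum of the mod 2 linking numbers over the $10$ pairs of disjoint triangles is $1$. We build a $K_6$ out of lattice paths and one extra arc. Lemma 8 kills the pairs made only of lattice paths, so the arc must be linked with something.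

**Lemma 9.** Let $n,L,K$ be as in Lemma 8 (with $K\cap\mathbb Z^3\subset D$), $n<t<L$, and assume
$$\operatorname{dist}\big(f(S_t),\ \operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)\big)>\omega_t.$$
Then there is a square $Q\subset S_t$ such that for every path $P$ from $S_n$ to $S_L$ inside $\{n\le|v-c|\le L\}$, $f(P)$ meets $\operatorname{conv}f(Q)$.

*Proof.* Let $c=0$. Pick $x\in f(S_t)$ and $U=\bar B(x,\omega_t)$. Then $\operatorname{conv}f(S_t)\subset U$, and $U$ is disjoint from $\operatorname{conv}f(S_n)$ and $\operatorname{conv}f(S_L)$.

**Step 1: the six vertices and the lattice paths.** Let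
$$p_0=(t,0,0),\quad p_1=(t,1,0),\quad p_2=(t,-1,0),\quad p_3=(t,0,1),\quad p_5=(n,0,0),\quad p_6=(L,0,0).$$
Join these as follows.

* $p_0p_1,p_0p_2,p_0p_3$ are edges. $p_1p_3$ goes via $(t,1,1)$; $p_2p_3$ via $(t,-1,1)$; $p_1p_2$ via $(t,1,-1),(t,0,-1),(t,-1,-1)$.
* From $p_i$ ($i\le3$) descend the column, decreasing the first coordinate to $n$, and then, for $i\ne0$, step to $p_5$. Likewise ascend to first coordinate $L$ and, for $i\ne0$, step to $p_6$.

Since $n\ge2$, a column point with first coordinate $s$ has norm $s$. The paths of the first kind lie in $S_t$, the columns are distinct and meet $S_t$ only in the $p_i$, so all these paths are internally disjoint.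

**Step 2: the missing edge.** The edge $p_5p_6$ is represented by a simple PL arc $a$ from $f(p_5)$ to $f(p_6)$ in $\mathbb R^3\setminus U$ whose interior avoids the union $X$ of the $f$-images of the other edges. It exists: $f(p_5),f(p_6)\notin U$. Leave these points by short segments meeting $X$ only there. Join the other ends by a polygonal path in $\mathbb R^3\setminus(U\cup X)$; this set is connected, because finitely many segments do not separate the connected open set $\mathbb R^3\setminus U$. Then erase loops. With lattice edges mapped by $f$, this is a PL embedding of $K_6$ in $\mathbb R^3$. Write a triangle by the indices of its vertices.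

**Step 3: pairs separating $5$ and $6$ contribute $0$.** Let $\{j,k,l\}=\{1,2,3\}$ and consider $\{0,j,5\},\{k,l,6\}$. The cycle $\{0,j,5\}$ is the boundary of the strip of squares between the adjacent columns $0$ and $j$, first coordinates from $n$ to $t$. These squares meet $S_t$ only in $p_0,p_j$. The cycle $\{k,l,6\}$ consists of the path $p_kp_l$ in $S_t$, which avoids $p_0$ and $p_j$, and of vertices that have norm $>t$ or equal $p_k,p_l$. So it avoids the vertices of the squares, and Lemma 8 applied to each square of the strip gives linking number $0$. In the same way, with the strip from $t$ to $L$, the pairs $\{0,j,6\},\{k,l,5\}$ contribute $0$. These are the six pairs in which $5$ and $6$ are separated.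

**Step 4: the other pairs involve squares of $S_t$.** The remaining four pairs are $\{i,j,k\},\{l,5,6\}$ with $\{i,j,k,l\}=\{0,1,2,3\}$. The cycle $\{i,j,k\}\subset S_t$ is the boundary of a set $\Phi_l$ of squares of $S_t$ not containing $p_l$:

* $\Phi_1$ is the single square $p_0,p_2,(t,-1,1),p_3$;
* $\Phi_2$ is the single square $p_0,p_1,(t,1,1),p_3$;
* $\Phi_3$ consists of the two squares at $p_0$ containing $(t,0,-1)$;
* $\Phi_0$ is the set of all squares of $S_t$ not containing $p_0$.

For $\Phi_0$, note that the cycle $\{1,2,3\}$ is the boundary of the union of the four squares at $p_0$, and these four have the same mod 2 boundary as their complement in the closed surface formed by the squares of $S_t$.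

Let $\mathrm{col}_l$ be the path from $p_5$ through $p_l$ to $p_6$. It meets $S_t$ only in $p_l$, and $a$ is disjoint from $\operatorname{conv}f(S_t)$. So $f(\mathrm{col}_l)+a$ is disjoint from $f(Q)$ for all $Q\in\Phi_l$, and the linking number of the pair is $\sum_{Q\in\Phi_l}\mathrm{lk}(f(Q),f(\mathrm{col}_l)+a)$. As the total over all ten pairs is odd, there are $l$ and $Q\in\Phi_l$ with
$$\mathrm{lk}(f(Q),f(\mathrm{col}_l)+a)=1.\tag{6}$$

**Step 5: this $Q$ catches every path.** Let $P$ be a path as in the statement. If $P$ contains a vertex of $Q$, we are done. Otherwise extend $P$ within $S_n$ and $S_L$, which are connected, to a walk $\hat P$ from $p_5$ to $p_6$, regarded as a mod 2 chain. It avoids the vertices of $Q$, since $Q\subset S_t$. The lattice cycle $\hat P+\mathrm{col}_l$ lies in $K$ and avoids the vertices of $Q$, so by Lemma 8 it contributes $0$, and (6) yields $\mathrm{lk}(f(Q),f(\hat P)+a)=1$. As $f(Q)$ bounds in the convex set $\operatorname{conv}f(Q)$, the set $f(\hat P)\cup a$ meets $\operatorname{conv}f(Q)\subset U$. But $a$ does not meet $U$, and neither do the images of the added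 parts, which lie in $\operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)$. So $f(P)$ meets $\operatorname{conv}f(Q)$. $\square$

## 7. The number of bottlenecks is at most logarithmic

One bottleneck is no contradiction. Many are. A bottleneck square $Q_t$ of size $q_t$ makes every path pay: it must travel from distance $3q_t$ to distance $q_t$ of it, and this defines a weight on the vertices with total at least $1$ along every path. Averaging over $N$ bottlenecks keeps this property. But the bottlenecks come with distinct balls of size comparable to $q_t$, so at each scale they overlap only boundedly, and the averaged weight has cube sum of order $N^{-2}$, apart from a harmless part. The random path given by the 3-color walk shows that this is too cheap if $N$ is large compared with $\log L$.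

**Proposition 10.** There is an absolute $C_3\ge1$ such that the following holds. Let $n\ge16$, $L>n$, $\{v:n-1\le|v-c|\le L+1\}\subset D$, and let $\mathcal T$ be a set of integers $t\in(n,L)$ with
$$\operatorname{dist}\big(f(S_t),\ \operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)\big)>3\omega_t.$$
Then $|\mathcal T|\le C_3\log_2L$.

*Proof.* Let $N=|\mathcal T|$; we may assume $N\ge1$. All vertices below lie in $\{n\le|v-c|\le L\}$.

**Step 1: a weight for each bottleneck.** For $t\in\mathcal T$ let $Q_t\subset S_t$ be as in Lemma 9, let $q_t\in(0,\omega_t]$ be the diameter of the set of its four centers, and let $x_t$ be one of these centers. Then $\operatorname{conv}f(Q_t)\subset\bar B(x_t,q_t)$. Let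
$$g_t(x)=\min\{1,\max\{0,(|x-x_t|-q_t)/q_t\}\},\qquad m_t(v)=\sup_{B_v}g_t-\inf_{B_v}g_t.$$
So $g_t$ is $0$ on $\bar B(x_t,q_t)$, is $1$ at distance $\ge2q_t$ from $x_t$, and has Lipschitz constant $1/q_t$. Let $P$ be a self-avoiding path from $S_n$ to $S_L$ inside the shell. Its first center has distance $>3\omega_t\ge3q_t$ from $x_t$, so $g_t=1$ there. By Lemma 9, $f(P)$ contains a point with $g_t=0$. Since $f(P)\subset\bigcup_{v\in P}B_v$ and consecutive balls share a point, $\sum_{v\in P}m_t(v)\ge1$. Hence, with $m=\frac1N\sum_{t\in\mathcal T}m_t$,
$$\sum_{v\in P}m(v)\ge1.\tag{7}$$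

**Step 2: big and small balls.** If $B_v\cap\bar B(x_t,2q_t)=\emptyset$, then $m_t(v)=0$. Otherwise call $v$ big for $t$ if $r_v\ge q_t$, in which case $m_t(v)\le1$, and small for $t$ if $r_v<q_t$, in which case $m_t(v)\le2r_v/q_t$. So $m\le h+k$ with
$$h(v)=\tfrac1N\#\{t:v\text{ big for }t\},\qquad k(v)=\tfrac1N\sum_{t:\,v\text{ small for }t}\frac{2r_v}{q_t}.$$

**Step 3: $\sum_vh(v)\le64$.** If $v$ is big for $t$, then $B_v$ contains a ball of radius $q_t$ that meets $\bar B(x_t,2q_t)$, and this ball lies in $\bar B(x_t,4q_t)$. By volume at most $4^3=64$ vertices are big for a given $t$. Sum over $t$ and divide by $N$.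

**Step 4: $\sum_vk(v)^3\le64(8\cdot33^3)^3/N^2$.** Two centers of $Q_t$ are joined by at most two edges of $Q_t$, so their distance is at most $4\max_{w\in Q_t}r_w$. Hence some $w_t\in Q_t$ has $r_{w_t}\ge q_t/4$. The $w_t$ are distinct, as $w_t\in S_t$.

Fix $v$ and an integer $i$. For all $t$ with $v$ small for $t$ and $q_t\in[2^i,2^{i+1})$,
$$|f(w_t)-f(v)|\le q_t+(2q_t+r_v)<4q_t<8\cdot2^i.$$
The balls $\bar B(f(w_t),2^i/4)\subset B_{w_t}$ have disjoint interiors and lie in the ball of radius $\frac{33}4\,2^i$ about $f(v)$, so there are at most $33^3$ such $t$. If $v$ is small for at least one $t$, let $i_v$ be the smallest $i$ that occurs and $t(v)$ a corresponding $t$. Then, as $q_{t(v)}<2^{i_v+1}$,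
$$\sum_{t:\,v\text{ small for }t}\frac1{q_t}\le\sum_{i\ge i_v}33^3\,2^{-i}=2\cdot33^3\cdot2^{-i_v}\le\frac{4\cdot33^3}{q_{t(v)}},\qquad\text{so}\qquad k(v)\le\frac{8\cdot33^3\,r_v}{Nq_{t(v)}}.$$
If $v$ is small for $t$, then $B_v\subset\bar B(x_t,4q_t)$, so by volume $\sum_{v\text{ small for }t}r_v^3\le64q_t^3$. Therefore
$$\sum_vk(v)^3\le\frac{(8\cdot33^3)^3}{N^3}\sum_{t\in\mathcal T}\ \sum_{v\text{ small for }t}\frac{r_v^3}{q_t^3}\le\frac{64(8\cdot33^3)^3}{N^2}.$$

**Step 5: a random path.** Run the 3-color Pólya walk of Section 3 from $c$, the position being $c+(i_1,i_2,i_3)$. The norm $|\cdot-c|=\max_ai_a$ is nondecreasing along the walk, with increments at most $1$, and is at least $s/3$ at level $s$. Let $P$ be the part from the first hit of $S_n$ to the first hit of $S_L$. It lies in $\{n\le|v-c|\le L\}$, is self-avoiding, and its levels are in $[n,3L]$. (Only this part needs to lie in $D$; the earlier part of the walk is just a sequence of lattice points.) By uniformity, for $v$ of level $s$,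
$$\Pr(v\in P)\le p(v):=\frac2{(s+1)(s+2)}\le\frac2{n^2},$$
and, as level $s$ has $\frac{(s+1)(s+2)}2$ points,
$$\sum p^{3/2}\le\sum_{s=n}^{3L}\Big(\frac2{(s+1)(s+2)}\Big)^{1/2}\le\sqrt2\sum_{s=n}^{3L}\frac1{s+1}\le\sqrt2\ln(3L+1).$$

**Step 6: conclusion.** Take expectations in (7), use $m\le h+k$, and apply Hölder's inequality as in (1) with $k$ in place of $r$:
$$1\le\sum p\,h+\sum p\,k\le\frac2{n^2}\cdot64+\big(\sqrt2\ln(3L+1)\big)^{2/3}\Big(\sum k^3\Big)^{1/3}\le\frac12+C\Big(\frac{\ln(3L+1)}N\Big)^{2/3},$$
since $n\ge16$. Hence $N\le C\ln(3L+1)\le C_3\log_2L$. $\square$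

## 8. Sparse scales and the exclusion of drift

At scale $j$ there are at least $2^{j-1}$ good spheres, while Proposition 10 allows only $C_3\log_2L$ bottlenecks. So from scale $j$ one can look ahead to all scales $l$ up to about $2^{j-1}/C_3$ in a single step, and the error is a multiple of $\eta_j$ plus $\eta_l$, not a sum over the scales in between. Such long steps can be chained at scales where $E_j$ is tiny, and this removes the divergence met in Section 3. We use the dyadic notation there, for a fixed center $c$.

**Lemma 11.** Let $n\ge16$, $n<2^j$, $j<l$, $\{n-1\le|v-c|\le2^{l+1}\}\subset D$, $C_3(l+1)<2^{j-1}$, and $\operatorname{dist}(y_j,\operatorname{conv}f(S_n))>7\eta_j$. Then $|y_l-y_j|\le7\eta_j+\eta_l$.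

*Proof.* Suppose not, and let $L=t_l$, so that $L+1\le2^{l+1}$. By (2), $\operatorname{conv}f(S_L)\subset\bar B(y_l,\eta_l)$, which has distance $>7\eta_j$ from $y_j$. Also by (2), $f(S_t)\subset\bar B(y_j,\eta_j)$ for every $t\in G_j$, so
$$\operatorname{dist}\big(f(S_t),\operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)\big)>6\eta_j\ge3\omega_t.$$
Moreover $n<2^j\le t<2^{j+1}\le2^l\le L$. Proposition 10 with $\mathcal T=G_j$ gives $2^{j-1}\le|G_j|\le C_3\log_2L\le C_3(l+1)$, a contradiction. $\square$

Let $\lambda(j)=\lfloor2^{j-1}/C_3\rfloor-2$. Then $l\le\lambda(j)$ implies $C_3(l+1)<2^{j-1}$. Fix an absolute $J_0\ge5$ with $\lambda(j)\ge8j$ for all $j\ge J_0$.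

**Proposition 12.** Let $n\ge16$, $j_0\ge J_0$, $2^{j_0}>n$, $j_0\le j_{\max}\le\infty$, and suppose all $v$ with $n-1\le|v-c|\le2^{j_{\max}+1}$ lie in $D$ (no upper bound if $j_{\max}=\infty$). Let $\infty>E\ge\sum_{j_0\le j\le j_{\max}}E_j$. If $\operatorname{dist}(y_{j_0},\operatorname{conv}f(S_n))\ge40C_2E^{1/3}$, then $|y_l-y_{j_0}|\le32C_2E^{1/3}$ for all finite $l$ with $j_0\le l\le j_{\max}$.

*Proof.* **Step 1: choose sparse scales with small volume.** Given $j_m$: if $\lambda(j_m)>j_{\max}$, stop. If $\lambda(j_m)\le j_{\max}$, let $j_{m+1}$ minimize $E_l$ over the integers $l\in(\lambda(j_m)/2,\lambda(j_m)]$, of which there are at least $\lambda(j_m)/2$. Then $j_{m+1}>\lambda(j_m)/2\ge4j_m$, so $j_m\ge4^m$. The minimum is at most the average, so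
$$E_{j_{m+1}}\le\frac{2E}{\lambda(j_m)}\le\frac E{4j_m}\le4^{-(m+1)}E.$$
Hence $\eta_{j_m}\le C_2E^{1/3}4^{-m/3}$ for all $m\ge0$ that occur, and $\sum_m\eta_{j_m}\le3C_2E^{1/3}$, because $1/(1-4^{-1/3})<3$.

**Step 2: steps between the sparse scales.** We claim that, for every $m$ that occurs,
$$|y_{j_m}-y_{j_0}|\le\sum_{i<m}\big(7\eta_{j_i}+\eta_{j_{i+1}}\big).\tag{8}$$
This is trivial for $m=0$. Assume (8) for $m$. Its right side is at most $8\sum_{i\le m}\eta_{j_i}\le24C_2E^{1/3}$. So
$$\operatorname{dist}(y_{j_m},\operatorname{conv}f(S_n))\ge(40-24)C_2E^{1/3}=16C_2E^{1/3}>7\eta_{j_m},$$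
and Lemma 11 applies with $j=j_m$ and every $l\in(j_m,\lambda(j_m)]$ with $l\le j_{\max}$:
$$|y_l-y_{j_m}|\le7\eta_{j_m}+\eta_l.\tag{9}$$
If $j_{m+1}$ exists, then $j_m<j_{m+1}\le\lambda(j_m)\le j_{\max}$, and (9) with $l=j_{m+1}$, added to (8), gives (8) for $m+1$. So (8), and hence (9), hold for all $m$ that occur.

**Step 3: all scales.** We have $j_{m+1}\le\lambda(j_m)$, and at the last $m$, if the procedure stops, $\lambda(j_m)>j_{\max}$; if it does not stop, $j_m\to\infty$. So the windows $(j_m,\lambda(j_m)]$ cover all $l>j_0$ in the range. For such $l$, (8) and (9) give $|y_l-y_{j_0}|\le(24+7+1)C_2E^{1/3}$, as $\eta_{j_m},\eta_l\le C_2E^{1/3}$. $\square$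

## 9. Diameter against volume in a box: proof of Theorem 3

Let $D=\{|v-c_0|\le2R\}$ and $E=\sum_Dr_v^3$. Write $y_j^{(c)}$, $S_t(c)$, $\omega_t(c)$ when the center is $c$. For every center used, the relevant sums of the $E_j$ are at most $E$, so $\eta_j\le C_2E^{1/3}$.

**Step 1: small boxes.** Each $r_v\le E^{1/3}$, so two vertices joined by a path in $D$ with $M$ vertices have $f$-distance at most $2ME^{1/3}$. This settles $R<2^{J_0+2}$. For larger $R$ we may take $R$ to be an integer: replacing $R$ by $\lfloor R\rfloor$ does not change $\{|v-c_0|\le R\}$ and only shrinks the sum. Define $j^*\ge J_0$ by $2^{j^*+1}\le R<2^{j^*+2}$.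

**Step 2: every $c$ with $|c-c_0|\le R$ satisfies $|f(c)-y^{(c)}_{j^*}|\le C_8E^{1/3}$.** The aim is to compare a center with the cluster of its own large sphere. Note that $\{|v-c|\le2^{j^*+1}\}\subset D$. By the path bound of Step 1 there is an absolute $C_7$ with $|f(v)-f(c)|\le C_7E^{1/3}$ for $|v-c|\le2^{J_0+1}$. As $16<2^{J_0}$ and $t_{J_0}<2^{J_0+1}$,
$$\operatorname{conv}f(S_{16}(c))\subset\bar B(f(c),C_7E^{1/3}),\qquad|y^{(c)}_{J_0}-f(c)|\le C_7E^{1/3}.$$
If $|y_j^{(c)}-f(c)|<(40C_2+C_7)E^{1/3}$ for all $J_0\le j\le j^*$, the claim holds. Otherwise let $j_0$ be the first $j\in[J_0,j^*]$ violating this. Then $j_0>J_0$, and (2) applied to $j_0-1,j_0$ gives $|y_{j_0}^{(c)}-f(c)|\le(42C_2+C_7)E^{1/3}$. Also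
$$\operatorname{dist}\big(y_{j_0}^{(c)},\operatorname{conv}f(S_{16}(c))\big)\ge40C_2E^{1/3}.$$
Proposition 12 with $n=16$ and $j_{\max}=j^*$ gives $|y_{j^*}^{(c)}-y_{j_0}^{(c)}|\le32C_2E^{1/3}$. So the claim holds with $C_8=74C_2+C_7$.

**Step 3: if $c,c'$ lie in $\{|v-c_0|\le R\}$ and differ in one coordinate only, then $|y^{(c)}_{j^*}-y^{(c')}_{j^*}|\le CE^{1/3}$.** The aim is to compare the clusters of two centers. Say they differ in the first coordinate. Let $t,t'\in I_{j^*}$ be the radii of the spheres chosen for $c,c'$. For each of the $M=(2^{j^*+1}+1)^2$ pairs $(y_2,y_3)$ with $|y_i|\le2^{j^*}$, consider the lattice segment parallel to the first axis from $c+(t,y_2,y_3)\in S_t(c)$ to $c'+(t',y_2,y_3)\in S_{t'}(c')$. It lies in $D$, as $t,t'<2^{j^*+1}\le R$, and has at most $2R+2^{j^*}+1\le4R\le2^{j^*+4}$ vertices. The segments are disjoint. Averaging and using (1), some segment has an image of length at most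
$$\frac2M\big(M2^{j^*+4}\big)^{2/3}E^{1/3}=2M^{-1/3}2^{2(j^*+4)/3}E^{1/3}\le2\cdot2^{-(2j^*+2)/3}2^{(2j^*+8)/3}E^{1/3}=8E^{1/3}.$$
Since $\omega_t(c),\omega_{t'}(c')\le2C_2E^{1/3}$, the claim follows.

**Step 4: conclusion.** Any $c,c'$ in the box $\{|v-c_0|\le R\}$ are joined by three one-coordinate changes within this box. Steps 2 and 3 give $|f(c)-f(c')|\le C_9E^{1/3}$. $\square$

## 10. Convergence at infinity: proof of Theorems 2 and 1

**Step 1: put the balls in the unit ball.** Pick $v_*\notin F$ and a Möbius map $\varphi$ of $\mathbb R^3\cup\{\infty\}$ sending $\operatorname{int}B_{v_*}$ to $\{|x|>1\}\cup\{\infty\}$. For $v\in D:=\mathbb Z^3\setminus(F\cup\{v_*\})$, the $\varphi(B_v)$ are ordinary closed balls in the closed unit ball, with disjoint interiors and the same tangencies, so they satisfy (i), (ii) on $D$. From now on $f,r$ refer to these balls. By volume $\sum_Dr_v^3\le1$. Fix $\rho_0$ with $F\cup\{v_*\}\subset\{|v|\le\rho_0\}$.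

**Step 2: the image of a dyadic shell shrinks to nothing.** The spheres $S_{t_k}$ are controlled by (2); Theorem 3 controls the whole shells. Let $A_k=\{v\in\mathbb Z^3:2^k\le|v|\le2^{k+1}\}$ with $k\ge3$, $2^{k-1}>\rho_0$, and $\varepsilon_k=\sum_{|v|\ge2^{k-1}}r_v^3$, which tends to $0$ as a tail of a convergent series. For $v\in A_k$ the box of radius $2^{k-1}$ about $v$ lies in $\{|w|\ge2^{k-1}\}\subset D$. By Theorem 3 with $c_0=v$, $R=2^{k-2}$, we have $|f(w)-f(v)|\le C\varepsilon_k^{1/3}$ if $|w-v|\le2^{k-2}$. Rounding coordinates toward $0$ to multiples of $2^{k-2}$ moves $v\in A_k$ by less than $2^{k-2}$ to a point of $2^{k-2}\{w\in\mathbb Z^3:4\le|w|\le8\}\subset A_k$. This set is connected under coordinate steps of length $2^{k-2}$ and has at most $17^3$ points. Each rounding and each step costs at most $C\varepsilon_k^{1/3}$, so $\operatorname{diam}f(A_k)\le C_{10}\varepsilon_k^{1/3}\to0$.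

**Step 3: $y_k$ converges,** where $y_k$ refers to the center $c=0$ and to $k$ with $2^k>\rho_0$; so $y_k\in f(A_k)$. This is where drift is excluded. Suppose the bounded sequence $(y_k)$ had two limit points $p'\ne p''$, and let $d=|p'-p''|$. Choose $k_0\ge J_0$ with $2^{k_0}-1>\rho_0$ and with $E:=\sum_{j\ge k_0}E_j$ satisfying $40C_2E^{1/3}\le d/10$. Choose $i\ge k_0$ with $|y_i-p'|<d/10$ and put $n=t_i\ge16$. By (2), $\operatorname{conv}f(S_n)\subset\bar B(y_i,\eta_i)$ with $\eta_i\le d/10$. Choose $j_0>i$ with $|y_{j_0}-p''|<d/10$. Then $2^{j_0}\ge2^{i+1}>n$ and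
$$\operatorname{dist}(y_{j_0},\operatorname{conv}f(S_n))\ge d-\tfrac{2d}{10}-\tfrac d{10}\ge40C_2E^{1/3}.$$
All $v$ with $|v|\ge n-1$ lie in $D$, as $n-1\ge2^{k_0}-1>\rho_0$. Proposition 12 with $j_{\max}=\infty$ gives $|y_l-y_{j_0}|\le32C_2E^{1/3}\le d/10$ for all $l\ge j_0$, hence $|y_l-p''|\le d/5$ for all these $l$. So $p'$ is not a limit point, a contradiction.

**Step 4: back to the original balls.** By Steps 2 and 3, $f(v)\to p:=\lim y_k$ as $v\to\infty$. Also $r_v\to0$, because $\sum r_v^3<\infty$. So the balls $\varphi(B_v)$ converge to $p$. Since $\varphi^{-1}$ is a homeomorphism of $\mathbb R^3\cup\{\infty\}$, the original balls $B_v$ converge to $\varphi^{-1}(p)\in\mathbb R^3\cup\{\infty\}$. This proves Theorem 2.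

**Step 5: Theorem 1.** Take $F=\emptyset$. Condition (i) is part of the definition of a packing, and (NL) holds because $\mathbb Z^3$ has no triangles, as shown in Section 2. So the $B_v$ converge to $\varphi^{-1}(p)$. Each Euclidean center is a point of its ball, so all but finitely many centers lie in any given neighborhood of $\varphi^{-1}(p)$. The centers form an infinite set, so $\varphi^{-1}(p)$ is an accumulation point, and it is the only one. $\blacksquare$
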